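# Pushing an $n$-negligible set off a compact set, and the Gromov width of a ball with a closed set removed

## 1. Sliding rectangles along a thin row

In the plane with coordinates $(x,y)$, let a time-dependent function $h_\theta$, $\theta\in[0,1]$, generate the flow $\dot x=\partial_yh_\theta$, $\dot y=-\partial_xh_\theta$. The function $\tau(y-\bar y)$, with constants $\tau,\bar y$, generates the translation $(x,y)\mapsto(x+\theta\tau,y)$. On a horizontal row of height $w$ with center line $y=\bar y$, its absolute value is at most $|\tau|w/2$. So a translation by a distance up to $1$ along the row costs a Hamiltonian of size at most $w/2$: the cost depends on the height of the row and not on the length of what is moved. The following lemma cuts this off, so that several rectangles move independently. It is the construction on which everything turns.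

**Lemma 1 (sliding).** Let $c<c'$ with $c'-c\le w$. Let $R_j=[u_j,v_j]\times[e_j,e_j']$, $1\le j\le q$, and $D_1,\dots,D_m$ be closed rectangles in the open row $\mathbb R\times(c,c')$. Let $\tau_1,\dots,\tau_q\in[-1,1]$, and let $(\alpha_-,\alpha_+)$ be an open interval. Assume:

1. $v_j<u_{j+1}$ and $v_j+\tau_j<u_{j+1}+\tau_{j+1}$ for $1\le j<q$;
2. $[u_j,v_j]$ and $[u_j+\tau_j,v_j+\tau_j]$ lie in $(\alpha_-,\alpha_+)$ for all $j$;
3. the $x$-range of each $D_i$ lies either strictly to the left of all the intervals in 2, or strictly to the right of all of them.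

Then there is a smooth $h:[0,1]\times\mathbb R^2\to\mathbb R$ with $|h|\le w$, supported in a compact subset of $[0,1]\times(\alpha_-,\alpha_+)\times(c,c')$, whose flow $S_\theta$ satisfies $S_\theta(p)=p+(\theta\tau_j,0)$ for $p\in R_j$ and $S_\theta(p)=p$ for $p\in D_i$.

*Proof.* The moving intervals $[u_j+\theta\tau_j,v_j+\theta\tau_j]$ are pairwise disjoint for each $\theta$, because
$$u_{j+1}+\theta\tau_{j+1}-(v_j+\theta\tau_j)=(1-\theta)(u_{j+1}-v_j)+\theta\big(u_{j+1}+\tau_{j+1}-v_j-\tau_j\big)>0 .$$
By the same convexity they lie in $(\alpha_-,\alpha_+)$ for all $\theta$, since they do for $\theta=0,1$, and they never meet the $x$-range of a $D_i$. There are finitely many rectangles and $\theta$ runs over a compact interval. Hence for some $\varpi>0$ the closed $\varpi$-enlargements of the moving rectangles $R_j+(\theta\tau_j,0)$ are, for every $\theta$, pairwise disjoint, disjoint from all $D_i$, and inside $(\alpha_-,\alpha_+)\times(c,c')$. Let $\chi_j$ be a smooth cutoff with values in $[0,1]$, supported in the $\varpi$-enlargement of $R_j$ and equal to $1$ near $R_j$. Put $\bar y=\frac12(c+c')$ and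
$$h_\theta(x,y)=\sum_j\tau_j\,\chi_j(x-\theta\tau_j,y)\,(y-\bar y).$$
At each time the summands have disjoint supports, so $|h|\le w/2\le w$. Near $R_j+(\theta\tau_j,0)$ we have $h_\theta=\tau_j(y-\bar y)$, so the curve $\theta\mapsto p+(\theta\tau_j,0)$ is a flow line for $p\in R_j$. Near $D_i$ we have $h_\theta=0$ for all $\theta$. $\square$

Note that $S_\theta$ fixes every point outside $[\alpha_-,\alpha_+]\times[c,c']$; being bijective, it maps this box onto itself.

What is this for? Suppose a closed set sits in small rectangles in the rows of a fine grid, and the rectangles of each row have total width less than some $\varsigma>0$. Then Lemma 1 can stack the rectangles of each row in a free strip of width $\varsigma$ at the side, and the region next to the strip is now empty. The Hamiltonian that does this is as small as the mesh of the grid. We shall use this to move a closed set $A\subset\mathbb R^{2n}$ out of the way of a symplectically embedded ball. The talk is about how small $A$ must be for this to work.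

## 2. Gromov width, negligible sets, and the statements

Write $\mathbb N_0=\{0,1,\dots\}$, let $B^k_r$ be the open ball of radius $r$ around $0$ in $\mathbb R^k$, and equip $\mathbb R^{2n}$ with $\omega_{\mathrm{st}}=\sum_{i=1}^n dx_i\wedge dy_i$.

**Definition (Gromov width).** For a symplectic manifold $(M,\omega)$ of dimension $2n$, $n\ge1$, it is
$$\sup\{\pi r^2\mid\text{there is a symplectic embedding }(B^{2n}_r,\omega_{\mathrm{st}})\hookrightarrow(M,\omega)\}.$$

Symplectic embeddings preserve volume, so $B_r^{2n}$ embeds in $B_1^{2n}$ only if $r\le1$; hence the width of $B_1^{2n}$ is $\pi$. For a disc minus a diameter the width is at most $\pi/2$: a disc is connected, so its image lies in one of the two half discs, each of area $\pi/2$.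

**Definition ($s$-negligible).** Let $s\in[0,\infty)$. A metric space $X$ is $s$-negligible if for every $\varepsilon>0$ it has a countable cover $\mathcal S$ with $\sum_{S\in\mathcal S}(\operatorname{diam}S)^s<\varepsilon$, where $0^0:=1$. Equivalently, its $s$-dimensional outer Hausdorff measure vanishes.

Here are some examples. A $0$-negligible space is empty, since every cover of a nonempty space has $0$-sum at least $1$. A countable set is $s$-negligible for every $s>0$, by covering with points. The middle-thirds Cantor set is $1$-negligible, being covered by $2^k$ intervals of length $3^{-k}$. The segment $[0,1]$ is not $1$-negligible: a set $S\subset\mathbb R$ lies in a closed interval of length $\operatorname{diam}S$, so the diameters of any countable cover sum to at least $1$. The same remark shows that a $1$-negligible subset of $\mathbb R$ has Lebesgue measure $0$. In $\mathbb R^N$ negligibility does not depend on the norm, since a change of norm multiplies diameters by bounded factors.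

**Definition (countably $m$-rectifiable).** For an integer $m\ge0$, a subset of $\mathbb R^{2n}$ is countably $m$-rectifiable if it is contained in a countable union of images of Lipschitz maps $\mathbb R^m\to\mathbb R^{2n}$. For instance, countably $0$-rectifiable means countable, and a straight line is countably $1$-rectifiable.

The problem is a conjecture from Yann Guggisberg, Fabian Ziltener, "Instantaneous Hamiltonian displaceability and arbitrary symplectic squeezability for critically negligible sets", arXiv:2408.17444 (2024).

**Conjecture.** Let $n\in\mathbb N_0$ with $n\ge1$, and let $A$ be a relatively closed subset of $B_1^{2n}$ such that (a) $A$ is countably $(n-1)$-rectifiable, or (b) $A$ is countably $n$-rectifiable and $(n-1)$-negligible. Then the Gromov width of $B^{2n}_1\setminus A$ equals $\pi$.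

The answer is that it is true, and rectifiability is not needed.

**Theorem 2.** Let $n\ge1$ and let $A\subset B_1^{2n}$ be relatively closed and $n$-negligible. Then the Gromov width of $B_1^{2n}\setminus A$ equals $\pi$.

**Corollary 3.** Each of (a), (b) implies that $A$ is $n$-negligible. Hence the conjecture holds.

**Theorem 4.**

(i) For each $n\ge1$ the set $A=B_1^{2n}\cap(\mathbb R^n\times\{0\})$ is relatively closed, countably $n$-rectifiable and $s$-negligible for every $s>n$, but the Gromov width of $B_1^{2n}\setminus A$ is at most $\pi/2$. Hence, for $s\ge0$, the statement "every relatively closed $s$-negligible $A\subset B^{2n}_1$ has complement of Gromov width $\pi$" holds if and only if $s\le n$.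

(ii) Let $(M,\omega)$ be a symplectic manifold of dimension $2n\ge2$ and $A\subset M$ closed and $n$-negligible in charts. Then $M\setminus A$ and $M$ have the same Gromov width. More generally, if $\bigsqcup_{i=1}^kB^{2n}_{r_i}$ embeds symplectically into $M$ and $r_i'<r_i$, then $\bigsqcup_iB^{2n}_{r_i'}$ embeds symplectically into $M\setminus A$.

The proof of Theorem 2 is self-contained. Theorem 4(i) for $n\ge2$ uses a theorem of Biran, quoted in Section 9.

Instead of the ball we work in a product, where single planes can be split off. Let $I=(0,1)$, and for open $V\subset\mathbb R^n$ put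
$$M_V=\{(x,y)\in\mathbb R^n\times\mathbb R^n:\ x\in I^n,\ y\in V\},\qquad\omega=\sum dx_i\wedge dy_i .$$
For $n=0$ this is a point or empty. For $H\in C_c^\infty([0,1]\times M_V)$ let $\varphi_H$ be the time-one map of $\dot x_i=\partial_{y_i}H$, $\dot y_i=-\partial_{x_i}H$.

**Theorem 5 (statement $P(n)$, $n\ge0$).** Let $V\subset\mathbb R^n$ be open, $A\subset M_V$ relatively closed and $n$-negligible, $K\subset M_V$ compact, $\varepsilon>0$. Then there is $H\in C_c^\infty([0,1]\times M_V)$ with $\max|H|<\varepsilon$ and $\varphi_H(A)\cap K=\emptyset$.

Theorem 2 follows by choosing coordinates $M_\Delta\hookrightarrow B_1^{2n}$ in which the smaller ball is a compact set $K$ (Section 8). The bound $\max|H|<\varepsilon$ is not needed there; it is what makes the induction on $n$ run.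

## 3. Slices of negligible sets, and operations on Hamiltonians

**(N1)** *Lipschitz images, subsets and countable unions of $s$-negligible sets are $s$-negligible.* A map with Lipschitz constant $L$ multiplies $s$-sums by at most $L^s$; for the $k$-th set of a union use a cover with sum less than $\varepsilon2^{-k}$, $k\ge 1$.

**(N2)** *Diffeomorphisms between open sets preserve $s$-negligibility.* The domain is a countable union of compact balls, on each of which the map is Lipschitz; apply (N1).

**(N3) (slicing)** *If $s\ge1$, $X$ is $s$-negligible and $f:X\to\mathbb R$ is $1$-Lipschitz, then for a.e. $c$ the set $X\cap f^{-1}(c)$ is $(s-1)$-negligible.* Choose countable covers $\mathcal S_k$, $k\ge1$, of $X$ by nonempty subsets of $X$ with $\sum_{S\in\mathcal S_k}(\operatorname{diam}S)^s<4^{-k}$. Since $\operatorname{diam}f(S)\le\operatorname{diam}S$, there is a closed interval $I_S\supset f(S)$ of length $\operatorname{diam}S$. Let $g_k=\sum_{S\in\mathcal S_k}(\operatorname{diam}S)^{s-1}1_{I_S}$. Then $\int g_k=\sum(\operatorname{diam}S)^s<4^{-k}$, so $\sum_kg_k$ is integrable, hence finite a.e., and $g_k\to0$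 a.e. For such $c$, the sets $S\cap f^{-1}(c)$ with $S\in\mathcal S_k$ and $c\in I_S$ cover the slice and have $(s-1)$-sum at most $g_k(c)\to0$. If $s=1$, $g_k(c)$ counts the sets $S$ with $c\in I_S$; once it is less than $1$ there are none, and the slice is empty, as it must be.

*Proof of Corollary 3.* (a) $\mathbb R^{n-1}$ is $n$-negligible. For $n\ge2$, a unit cube is covered by $k^{n-1}$ cubes of diameter at most $C/k$, with $n$-sum at most $C^n/k\to0$, and $\mathbb R^{n-1}$ is a countable union of unit cubes. For $n=1$, a point has diameter $0$ and $0^1=0$. Apply (N1). (b) If $n=1$, a $0$-negligible set is empty. If $n\ge2$ and $\sum(\operatorname{diam}S)^{n-1}<\varepsilon\le1$, then all diameters are at most $1$, so $\sum(\operatorname{diam}S)^n<\varepsilon$. $\square$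

**(H1)** *If $C$ is closed and $H$ vanishes outside $C$ at all times, then the flow of $H$ preserves $C$.* The vector field vanishes on the open complement of $C$, so the flow fixes that complement pointwise and, being bijective, preserves $C$.

**(H2)** *Five Hamiltonians $H^1,\dots,H^5$ can be concatenated to one with time-one map $\varphi_{H^5}\circ\cdots\circ\varphi_{H^1}$ and absolute value at most $10\max_j\max|H^j|$.* Take $\beta:[0,1]\to[0,1]$ smooth, nondecreasing, $0$ near $0$, $1$ near $1$, with $\beta'\le2$, and put $H_t=5\beta'(5t-j)H^{j+1}_{\beta(5t-j)}$ for $t\in[\frac j5,\frac{j+1}5]$. It is smooth, because $\beta'$ vanishes near $0$ and $1$.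

**(H3)** *If $P(m)$ holds, then its conclusion holds on $F=(u,u+\ell)^m\times V_1$ for $V_1\subset\mathbb R^m$ open.* The map $(x,y)\mapsto((x-u)/\ell,\ell y)$, with $x-u$ meant coordinatewise, is a symplectomorphism $F\to M_{\ell V_1}$. Empty $F$ is allowed and trivial; for $m=0$, $F$ is a point or empty.

Time-one maps of compactly supported Hamiltonians are diffeomorphisms of $M_V$, so by (N2) the image of $A$ stays relatively closed and $n$-negligible. We may therefore treat a relatively closed $n$-negligible set by several maps in succession.

**Boxes.** We use sup-norms and sup-distances from now on. In $P(n)$ with $n\ge1$ we may assume $V\ne\emptyset$ and, enlarging $K$,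
$$K=J^n\times K',\qquad J=[\kappa,1-\kappa],\quad0<\kappa<\tfrac12,\quad\emptyset\ne K'\subset V\text{ compact}.$$
For $s\ge0$ put $J_s=[\kappa-s,1-\kappa+s]$, $K'_s=\{v:\operatorname{dist}(v,K')\le s\}$, $\mathcal K_s=J_s^n\times K_s'$. Fix $s_0\in(0,\kappa)$ with $K'_{s_0}\subset V$. For $0\le s\le s_0$ the box $\mathcal K_s\subset M_V$ is compact, and $\mathcal K_0=K$.

## 4. Dimension two: sliding alone proves $P(1)$

Let $n=1$, so $A\subset(0,1)\times V$ is $1$-negligible and $K=J\times K'$. This case needs only Lemma 1, and it shows what must be arranged in general. It is a warm-up: the induction can start from $P(0)$.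

Put $\varsigma=s_0/3$. The set $A_*=A\cap\mathcal K_{3\varsigma}$ is compact. Its projections $X$ and $Y$ to the $x$- and $y$-axis are compact and $1$-negligible by (N1), so they have measure $0$. The closed $w$-neighborhoods of $X$ decrease to $X$ as $w\downarrow0$, so we can fix $w<\min(\varsigma,\varepsilon)$ with $|\{x:\operatorname{dist}(x,X)\le w\}|<\varsigma$. Choose a grid of mesh at most $w$: horizontal lines $y=c_k$ with $c_k\notin Y$ and $K'_{s_0}\subset(c_0,c_N)$, and vertical lines $x=a_l$ with $a_l\in\operatorname{int}J_{3\varsigma}\setminus X$ and $J_{2\varsigma}\subset[a_0,a_m]$. The cells cover $\mathcal K_{2\varsigma}$, and $A_*$ misses all cell boundaries. Call a cell $b$ bad if it meets $A_*$, and choose a closed rectangle $b^-\subset\operatorname{int}b$ containing the compact set $A_*\cap b$. The $x$-range of a bad cell lies in $\{\operatorname{dist}(\cdot,X)\le w\}$, so the bad cells in a row have total width less than $\varsigma$.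

In each row, let $R_1,\dots,R_q$, ordered from left to right, be the $b^-$ of the bad cells meeting $J_\varsigma\times\mathbb R$ (the handled cells). Translate them by $\tau_j$ to positions with disjoint $x$-ranges, in the same order, inside $(1-\kappa,1-\kappa+\varsigma)$; there is room, as their total width is less than $\varsigma$. Since all positions are in $(0,1)$, $|\tau_j|\le1$. Let the $D_i$ be the $b^-$ of the other bad cells of the row. Such a cell lies entirely to the left or entirely to the right of $J_\varsigma$. Handled cells meet $J_\varsigma\times\mathbb R$, and final positions lie in $J_\varsigma$, so hypothesis 3 of Lemma 1 holds. Handled cells have width at most $w<\varsigma$, so hypothesis 2 holds with $(\alpha_-,\alpha_+)=\operatorname{int}J_{2\varsigma}$. Let $h$ be the sum over the rows of the functions from Lemma 1, $S_\theta$ its flow, $\beta\in C_c^\infty(M_V,[0,1])$ equal to $1$ near $\mathcal K_{2\varsigma}$, and $H_\theta=h_\theta\beta$. Then $|H|\le w<\varepsilon$.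

Suppose $a\in A$ and $\varphi_H(a)=p'\in K$. The curve $\theta\mapsto S_\theta S_1^{-1}(p')$ has $x$-coordinate in $J_{2\varsigma}$, and it stays in the closed row of $p'$, so its $y$-coordinate differs from that of $p'$ by at most $w\le2\varsigma$. Hence it lies in $\mathcal K_{2\varsigma}$, where $\beta=1$ nearby; so it is the $H$-trajectory ending at $p'$, and $a=S_1^{-1}(p')\in A\cap\mathcal K_{2\varsigma}\subset A_*$. Thus $a\in b^-$ for a bad cell $b$. If $b$ is handled, $p'=S_1(a)$ has $x>1-\kappa$, a contradiction. If not, $p'=a\in b$, which misses $J_\varsigma\times\mathbb R\supset K$, a contradiction. This proves $P(1)$.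

## 5. What happens over one symplectic plane when $n\ge2$

Write points of $M_V$ as $(p,z)$ with $p=(x,y)=(x_1,y_1)$ and $z=(x_2,\dots,x_n,y_2,\dots,y_n)$; let $v=(y_2,\dots,y_n)$. The natural attempt is to project $A$ to the $p$-plane and slide there. It used two facts: grid lines miss the projection of $A$, and the projection has short horizontal slices. Both fail for $n\ge2$.

For $n=2$, take $A=\{(t,y^0,z^0):0<t<1\}$ with $y^0,z^0$ fixed so that $A\subset M_V$. It lies on a line, so it is $2$-negligible. But its projection is a horizontal segment, which meets every vertical grid line in the row of $y^0$, and every cell of that row is bad. For $n\ge3$, take $A=\{z=z^0\}\cap M_V$. It lies in a $2$-plane, so it is $n$-negligible; but its projection is open, and where it is present all cells are bad.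

The next attempt is induction. By (N3), for a.e. $c$ the slice $A\cap\{x_1=c\}$ is $(n-1)$-negligible; so for a.e. $p$ the fiber $A_p=\{z:(p,z)\in A\}$ can be pushed away by some $G_t(z)$ from $P(n-1)$. By compactness the same $G$ works over a small cell around $p$. To glue, we use $\chi(p)G_t(z)$ with a cutoff $\chi$. Here the attempt stops. Where $\nabla\chi\ne0$, the point $p$ moves with velocity $G_t\cdot(\partial_y\chi,-\partial_x\chi)$, and nothing is known about the image of $A$ there. We can make the region of the cutoffs small in area, but it contains the boundaries of all cells, thus full horizontal segments. Small area is not what Lemma 1 needs; it needs short horizontal slices.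

Two further devices repair this. The first is a fast zigzag shear $(x,y)\mapsto(x,y+g(x))$. As an example, let $Z=[0,1]\times[0,\delta]$ and let $g$ oscillate linearly between $\pm\mu$ over many full periods. The horizontal slice of the sheared set at height $y$ is $\{x:g(x)\in[y-\delta,y]\}$, and since $g$ spends equal time at all values in $[-\mu,\mu]$, its length is at most $\delta/(2\mu)$. Before the shear the slices had length $1$. Because $g$ has mean $0$ on each short period, the Hamiltonian, a primitive of $g$, is as small as we like. The second device clears the walls of the grid. For a generic grid line, the part of $A$ over it is $(n-1)$-negligible, and so is its projection to the $z$-space. So $P(n-1)$ can push away the whole part over a wall at once. The displacement of $p$ caused by cutting off is at most $|G|\max|\nabla\chi|$, which is small because $P(n-1)$ makes $|G|$ small *after* $\chi$ is chosen. This is why $P(n)$ includes the bound on $H$.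

So the order is: clear most of the plane, shear, clear the walls of a fine grid, slide. Each operation costs some margin, and we record it with the boxes $\mathcal K_s$.

## 6. Clearing walls

Throughout Sections 6 and 7, $n\ge1$ and $P(n-1)$ is assumed; $V,K,\kappa,K',s_0$ are as in Section 3.

**Definition ($s$-free).** For $C\subset\mathbb R^2$, a set $A$ is $s$-free over $C$ if $A\cap\mathcal K_s\cap(C\times\mathbb R^{2n-2})=\emptyset$. It is $s$-free off $Z$ if it is $s$-free over $\mathbb R^2\setminus Z$.

For example, every $A$ is $s$-free over $(\mathbb R\setminus J_s)\times\mathbb R$, since points of $\mathcal K_s$ have $x_1\in J_s$. If $s'\le s$, then $s$-free implies $s'$-free.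

**Lemma 6 (clearing segments).** Let $A\subset M_V$ be relatively closed, $0\le s'<s\le s_0$, $\eta>0$. Let $\sigma_1,\dots,\sigma_q\subset\mathbb R^2$ be closed axis-parallel segments and $b_i\supset\sigma_i$ bounded open rectangles with pairwise disjoint closures, $b_i\subset J_s\times\mathbb R$, of $y$-length at most $\lambda$, where $0<\lambda\le(s-s')/2$. Suppose each $A\cap(\sigma_i\times\mathbb R^{2n-2})$ is $(n-1)$-negligible. Then there is $H\in C_c^\infty([0,1]\times M_V)$ with $|H|\le\eta$, vanishing outside $\mathcal K_s$, such that $|p(\varphi_H(a))-p(a)|\le\eta$ for all $a\in M_V$ and $\varphi_H(A)$ is $s'$-free over a neighborhood of $\bigcup\sigma_i$.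

*Proof.* **Step 1: fibers and targets.** We look for an open set $F_i$ of $z$'s on which to apply $P(n-1)$, and a compact target $L_i$ in it to be emptied. Let $Y_i$ be the closed $y$-range of $b_i$, of length at most $\lambda$, and $s''=s-\lambda>s'$. Put
$$F_i=(\operatorname{int}J_{s''})^{n-1}\times\{v:\exists y\in Y_i,\ \operatorname{dist}((y,v),K')<s''\},$$
$$L_i=J_{s'}^{n-1}\times\{v:\exists y\in Y_i,\ (y,v)\in K'_{s'}\}.$$
$F_i$ is open, being a product with a union of open sets. $L_i$ is compact, its second factor being a projection of a compact set, and $L_i\subset F_i$ as $s'<s''$. If $(x,y)\in b_i$ and $z\in F_i$, then $x\in J_s$, and for some $y'\in Y_i$ we have $\operatorname{dist}((y',v),K')<s''$ and $|y-y'|\le\lambda$, so $\operatorname{dist}((y,v),K')<s''+\lambda=s$. Hence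
$$b_i\times F_i\subset\mathcal K_s\subset M_V,\qquad\mathcal K_{s'}\cap(b_i\times\mathbb R^{2n-2})\subset b_i\times L_i, \tag{1}$$
the second by the definition of $L_i$.

**Step 2: the Hamiltonian.** Let $A_i$ be the $z$-projection of $A\cap(\sigma_i\times F_i)$. It is $(n-1)$-negligible by (N1). It is relatively closed in $F_i$: if $(p_k,z_k)\in A$, $p_k\in\sigma_i$, $z_k\to z\in F_i$, then after passing to a subsequence $p_k\to p\in\sigma_i$, and $(p,z)\in\sigma_i\times F_i\subset M_V$ lies in $A$. Choose $\chi_i\in C_c^\infty(b_i,[0,1])$ with $\chi_i=1$ on an open neighborhood $N_i$ of $\sigma_i$. By $P(n-1)$ and (H3) there is $G^i\in C_c^\infty([0,1]\times F_i)$ with $|G^i|\le\eta$, $|G^i|\max|\nabla\chi_i|\le\eta$ and $\varphi_{G^i}(A_i)\cap L_i=\emptyset$. Let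
$$H_t=\sum_i\chi_i(p)\,G^i_t(z).$$
The $i$-th term is compactly supported in $b_i\times F_i\subset\mathcal K_s$, and the $b_i$ are disjoint, so $|H|\le\eta$. A trajectory that is not constant stays in one $b_i\times F_i$, and there $\dot p=G^i_t\cdot(\partial_y\chi_i,-\partial_x\chi_i)$. So $p$ moves by at most $\eta$. Over $N_i$ the gradient of $\chi_i$ vanishes, so the flow fixes $p$ and acts on $z\in F_i$ by the flow of $G^i$.

**Step 3: freeness near $\sigma_i$.** We claim that $\varphi_H(A)\cap(N'\times L_i)=\emptyset$ for some neighborhood $N'\subset N_i$ of $\sigma_i$. Otherwise there are points of $\varphi_H(A)\cap(N_i\times L_i)$ whose $p$-components $p_k$ approach $\sigma_i$. Their preimages are $(p_k,z_k)\in A$ with $z_k\in\varphi_{G^i}^{-1}(L_i)$, a compact subset of $F_i$. For a subsequence, $p_k\to p\in\sigma_i$ and $z_k\to z\in\varphi_{G^i}^{-1}(L_i)\subset F_i$. Then $(p,z)\in M_V$ lies in $A$, so $z\in A_i$ and $\varphi_{G^i}(z)\in L_i$, a contradiction. By (1), points of $\varphi_H(A)\cap\mathcal K_{s'}$ over $N'$ would lie in $N'\times L_i$; so $\varphi_H(A)$ is $s'$-free over $N'$. $\square$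

A grid has crossing walls, and Lemma 6 wants disjoint rectangles. So we clear the horizontal walls first and then the vertical ones, so gently that the first work is not spoiled.

**Lemma 7 (grid).** Let $A\subset M_V$ be relatively closed and $n$-negligible, $0\le s'<s\le s_0$, $0<w\le(s-s')/8$, $\eta>0$. Then there are

- $c_0<\dots<c_N$ with $c_k-c_{k-1}\le w$ and the $y_1$-projection of $K'_{s_0}$ contained in $(c_0,c_N)$;
- for each row $k=1,\dots,N$ numbers $a_0^k<\dots<a^k_{m_k}$ in $J_s$ with gaps at most $w$, $a_0^k,a_{m_k}^k\notin J_{s'}$, $J_{s'}\subset[a^k_0,a^k_{m_k}]$;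
- two Hamiltonians in $C_c^\infty([0,1]\times M_V)$ of absolute value at most $\eta$, both vanishing outside $\mathcal K_s$, with composed time-one map $\varphi$ satisfying $|p(\varphi(a))-p(a)|\le\eta$ for all $a\in M_V$ and $\varphi(\mathcal K_s)=\mathcal K_s$,

such that $\varphi(A)$ is $s'$-free over an open neighborhood of $\Gamma$, the union of the boundaries of all cells $[a_{l-1}^k,a_l^k]\times[c_{k-1},c_k]$.

*Proof.* Let $s_m=(s+s')/2$.

**Round 1: horizontal walls.** By (N3) with $f=y_1$, the set $A\cap\{y_1=c\}$ is $(n-1)$-negligible for a.e. $c$; choose the $c_k$ among these values, as required. Apply Lemma 6 with levels $s\to s_m$ and bound $\eta/2$ to $\sigma_k=J_{s_m}\times\{c_k\}$ and $b_k=\operatorname{int}J_s\times(c_k-\tau,c_k+\tau)$, $0\le k\le N$. For small $\tau$ the closures are disjoint and the $y$-length $2\tau$ is at most $(s-s_m)/2$. The resulting set $A'$ is $s_m$-free over a neighborhood of the $\sigma_k$ and, automatically, over $(\mathbb R\setminus J_{s_m})\times\mathbb R$. So it is $s_m$-free over an open set $U$ containing all lines $\mathbb R\times\{c_k\}$. Choose $\eta_1\in(0,\eta/2]$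 such that the closed $2\eta_1$-neighborhood of the compact set $\Gamma_h=\bigcup_k[0,1]\times\{c_k\}$ lies in $U$.

**Round 2: vertical walls.** $A'$ is relatively closed and $n$-negligible, so by (N3) with $f=x_1$ we can choose all $a_l^k\in\operatorname{int}J_{s_m}$, pairwise distinct over all $(k,l)$, with the required gaps and end positions, such that $A'\cap\{x_1=a_l^k\}$ is $(n-1)$-negligible. Apply Lemma 6 with levels $s_m\to s'$ and bound $\eta_1$ to all $\{a_l^k\}\times[c_{k-1},c_k]$, $1\le l\le m_k-1$, with rectangles
$$(a_l^k-\tau',a_l^k+\tau')\times(c_{k-1}-\tau',c_k+\tau').$$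
For small $\tau'$ they lie in $J_{s_m}\times\mathbb R$; their closures are disjoint since the $a_l^k$ are distinct; and $w+2\tau'\le(s-s')/4=(s_m-s')/2$. The resulting set $A''$ is $s'$-free near these segments. It is automatically $s'$-free near $\{a_0^k\}\times[c_{k-1},c_k]$ and $\{a_{m_k}^k\}\times[c_{k-1},c_k]$, as $a_0^k,a^k_{m_k}\notin J_{s'}$.

**Round 1 is not spoiled.** The round-2 map preserves $\mathcal K_{s_m}$ by (H1) and moves $p$ by at most $\eta_1$. If $a''\in A''\cap\mathcal K_{s_m}$ had $\operatorname{dist}(p(a''),\Gamma_h)<\eta_1$, its preimage would be a point of $A'\cap\mathcal K_{s_m}$ with $p$ in the $2\eta_1$-neighborhood of $\Gamma_h$, thus over $U$, a contradiction. Hence $A''$ is $s_m$-free, so $s'$-free, near $\Gamma_h$. Since $\Gamma$ is contained in the union of $\Gamma_h$ and the vertical segments, $\varphi(A)=A''$ is $s'$-free near $\Gamma$. Both Hamiltonians vanish outside $\mathcal K_s$, so $\varphi(\mathcal K_s)=\mathcal K_s$ by (H1), and $p$ moves by at most $\eta/2+\eta_1\le\eta$. $\square$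

The cells cover the $p$-projection of $\mathcal K_{s'}$, since $J_{s'}\subset[a_0^k,a_{m_k}^k]$ in each row.

## 7. The induction step for Theorem 5

$P(0)$ holds: a $0$-negligible set is empty, so $H=0$ works. Assume $P(n-1)$, $n\ge1$. Put
$$\varsigma=s_0/7,\qquad t_j=(7-j)\varsigma\ \ (t_0=s_0,\ t_7=0),\qquad\alpha=\varsigma^2/4 .$$
There will be five Hamiltonians of absolute value less than $\varepsilon/20$; by (H2) their concatenation has absolute value less than $\varepsilon$.

**Step I: clearing most of the plane.** We make $A$ free off a set $Z_1$ of small area.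

Let $Q=J_{t_1}\times[y_-,y_+]$, where $(y_-,y_+)$ contains the $y_1$-projection of $K'_{s_0}$. For $y\in\mathbb R$ put
$$F^y=(\operatorname{int}J_{t_1})^{n-1}\times\{v:\operatorname{dist}((y,v),K')<t_1\},$$
$$L^y=J_{t_2}^{n-1}\times\{v:\exists y',\ |y'-y|\le\tfrac\varsigma2,\ (y',v)\in K'_{t_2}\}.$$
$L^y$ is compact, and $L^y\subset F^y$ since $t_2+\varsigma/2<t_1$. Call $r>0$ admissible for $p=(x,y)\in Q$ if there is $G\in C_c^\infty([0,1]\times F^y)$ with $|G|<\varepsilon/20$ such that $\varphi_G(z)\notin L^y$ whenever $z\in F^y$, $(p',z)\in A$, $p'\in Q$ and $|p'-p|\le r$.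

*For a.e. $p\in Q$ some $r>0$ is admissible.* By (N3), $A\cap\{x_1=x\}$ is $(n-1)$-negligible for all $x$ outside a null set; the points $p\in Q$ with $x$ in this null set form a null set. Let $p=(x,y)\in Q$ be any other point. Since $x\in J_{t_1}$, we have $\{p\}\times F^y\subset M_V$, so $A_p=\{z\in F^y:(p,z)\in A\}$ is relatively closed in $F^y$; it is $(n-1)$-negligible by (N1). By $P(n-1)$ and (H3) there is $G$ with $|G|<\varepsilon/20$ and $\varphi_G(A_p)\cap L^y=\emptyset$. If no $r$ worked for this $G$, there would be $(p_k,z_k)\in A$ with $p_k\to p$ and $z_k$ in the compact set $\varphi_G^{-1}(L^y)\subset F^y$. A limit point $(p,z)$ lies in $M_V$, so in $A$; then $z\in A_p$ and $\varphi_G(z)\in L^y$, a contradiction.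

*One $r_0$ for most points.* Let $E_r$ be the set of $p\in Q$ for which $r$ is admissible. It grows as $r$ decreases, and $\bigcup_kE_{1/k}$ has full measure in $Q$. We do not ask whether $E_r$ is measurable, because Lebesgue outer measure $\lambda^*$ is continuous along increasing sequences of arbitrary sets. To see this in our situation, choose Borel sets $B_k\supset E_{1/k}$ with $|B_k|=\lambda^*(E_{1/k})$; then $B_k'=\bigcap_{m\ge k}B_m$ contains $E_{1/k}$, has the same measure, and increases with $k$; hence $|Q|=\lambda^*(\bigcup_kE_{1/k})\le|\bigcup_kB'_k|=\lim_k\lambda^*(E_{1/k})$. So there is $r_0$ with $\lambda^*(E_{r_0})>|Q|-\alpha$.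

*The Hamiltonian.* Divide $Q$ by a rectangular grid into finitely many closed cells of side lengths at most $\min(r_0,\varsigma/2)$. In this step a cell is good if it meets $E_{r_0}$. Since $E_{r_0}$ lies in the complement of the union of the other cells, these have total area less than $\alpha$. For each cell choose a closed rectangle $b^\circ\subset\operatorname{int}b$ such that $\sum_b|b\setminus b^\circ|<\alpha$. For good $b$ choose $p_b=(x_b,y_b)\in b\cap E_{r_0}$ with a corresponding $G^b$, and $\chi_b\in C_c^\infty(\operatorname{int}b,[0,1])$ with $\chi_b=1$ on $b^\circ$. Put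
$$H^1_t=\sum_{b\text{ good}}\chi_b(p)\,G^b_t(z).$$
If $(x,y)\in b$ and $z\in F^{y_b}$, then $\operatorname{dist}((y,v),K')<t_1+\varsigma/2<t_0$. So $b\times F^{y_b}\subset\mathcal K_{t_0}$ and $H^1\in C_c^\infty([0,1]\times M_V)$, with $|H^1|<\varepsilon/20$. Let $A_1=\varphi_{H^1}(A)$.

*Claim: $A_1$ is $t_2$-free off $Z_1:=Q\setminus\bigcup_{b\text{ good}}\operatorname{int}b^\circ$.* The set $Z_1$ consists of the cells that are not good and the frames $b\setminus\operatorname{int}b^\circ$ of the good ones. So it is a finite union of closed rectangles (possibly degenerate), of area less than $2\alpha$. Let $a=(p,z)\in A_1\cap\mathcal K_{t_2}$. Then $p\in Q$. Suppose $p=(x,y)\in\operatorname{int}b^\circ$ with $b$ good. There $\chi_b=1$, $\nabla\chi_b=0$, and the other cutoffs vanish. So along the flow line through $a$ the component $p$ is constant and $z$ follows the flow of $G^b$. Also $z\in L^{y_b}$, because $(y,v)\in K'_{t_2}$ and $|y-y_b|\le\varsigma/2$. Thus $\varphi_{H^1}^{-1}(a)=(p,z_0)\in A$ with $z_0\in F^{y_b}$, $\varphi_{G^b}(z_0)=z\in L^{y_b}$ and $|p-p_b|\le r_0$. This contradicts the choice of $G^b$.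

**Step II: zigzag shear.** We turn small area into short horizontal slices.

Let $\mu=\varsigma$ and let $\gamma_0:[0,1]\to[-1,1]$ be piecewise linear through $(0,0),(\frac14,1),(\frac34,-1),(1,0)$. Its slopes are $\pm4$, and the three pieces have ranges $[0,1]$, $[-1,1]$, $[-1,0]$; so for Borel $S$
$$|\gamma_0^{-1}(S)|=\tfrac14\big(|S\cap[0,1]|+|S\cap[-1,1]|+|S\cap[-1,0]|\big)=\tfrac12|S\cap[-1,1]|.$$
Let $\xi:[0,1]\to[0,1]$ be smooth with $\xi(1-x)=\xi(x)$, vanishing near $0,\frac14,\frac34,1$, and equal to $1$ off a set of measure at most $\varsigma/4$. Then $\gamma=\xi\gamma_0\in C_c^\infty((0,1),[-1,1])$ satisfies $\gamma(1-x)=-\gamma(x)$, hence $\int\gamma=0$, and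
$$|\gamma^{-1}(S)|\le\tfrac\varsigma4+\tfrac12|S|\quad\text{for Borel }S. \tag{2}$$
Divide $J_{t_1}$ into finitely many intervals $I'$ of length at most $\ell$ such that the slice $\{y:(x,y)\in Z_1\}=:Y_{I'}$ is constant for $x\in\operatorname{int}I'$; this is possible because $Z_1$ is a finite union of rectangles. Put $g(x)=\mu\gamma((x-\min I')/|I'|)$ on $I'$ and $g=0$ off $J_{t_1}$. This is smooth, $|g|\le\mu$, and $\int_{I'}g=0$ for each $I'$. So $g$ has a compactly supported primitive $G$, and $|G|\le\mu\ell$. Let
$$Z_2=\{(x,y+g(x)):(x,y)\in Z_1\},$$
a compact set. By (2), for every $y$,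
$$|\{x:(x,y)\in Z_2\}|=\sum_{I'}|\{x\in I':y-g(x)\in Y_{I'}\}|\le\sum_{I'}|I'|\Big(\frac\varsigma4+\frac{|Y_{I'}|}{2\mu}\Big)\le\frac\varsigma4+\frac\alpha\mu=\frac\varsigma2, \tag{3}$$
because $\sum|I'|\le1$ and $\sum|I'||Y_{I'}|=|Z_1|<2\alpha$.

Let $\beta_2\in C_c^\infty(M_V,[0,1])$ be $1$ near $\mathcal K_{t_2}$, and $H^2=-G(x_1)\beta_2$, with $\ell$ so small that $|H^2|<\varepsilon/20$. Where $\beta_2=1$ nearby, the flow is $\dot y_1=g(x_1)$, all other coordinates being constant. Let $A_2=\varphi_{H^2}(A_1)$.

*Claim: $A_2$ is $t_3$-free off $Z_2$.* Let $a'=(x,y,z)\in A_2\cap\mathcal K_{t_3}$. The points $(x,y-\theta g(x),z)$, $0\le\theta\le1$, lie in $\mathcal K_{t_3+\mu}=\mathcal K_{t_2}$, so they form the backward trajectory of $a'$. Hence $(x,y-g(x),z)\in A_1\cap\mathcal K_{t_2}$. By Step I, $(x,y-g(x))\in Z_1$, that is, $(x,y)\in Z_2$.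

**Step III: grid.** We enclose what is left in cells with clear walls, of small total width in each row.

*For all sufficiently small $w>0$,*
$$|\{x:\operatorname{dist}((x,y),Z_2)\le2w\}|<\varsigma\quad\text{for all }y. \tag{4}$$
Otherwise there are $w_j\to0$ and $y_j$ such that the corresponding sets $X_j$ satisfy $|X_j|\ge\varsigma$. As $Z_2$ is bounded, the $X_j$ lie in one bounded interval and the $y_j$ are bounded; pass to a subsequence with $y_j\to y$. By the reverse Fatou lemma $|\limsup X_j|\ge\varsigma$. If $x$ lies in infinitely many $X_j$, then $\operatorname{dist}((x,y),Z_2)=0$, so $(x,y)\in Z_2$, as $Z_2$ is closed. This contradicts (3).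

Fix $w$ as in (4) with $w\le\varsigma/8$ and $w<\varepsilon/20$. Apply Lemma 7 to $A_2$ with levels $t_3\to t_4$, mesh $w$, and $\eta<\min(w,\varepsilon/20)$. We get $A_3=\varphi(A_2)$, at the cost of two Hamiltonians. Since $\varphi$ preserves $\mathcal K_{t_3}$ and moves $p$ by at most $w$, Step II shows that $A_3\cap\mathcal K_{t_3}$ lies over $\{\operatorname{dist}(\cdot,Z_2)\le w\}$. Also $A_3$ is $t_4$-free over an open neighborhood $N_0$ of $\Gamma$. Call a cell $b$ of this grid bad if it meets $\{\operatorname{dist}(\cdot,Z_2)\le w\}$, and choose for it a closed nondegenerate rectangle $b^-\subset\operatorname{int}b$ containing the compact set $b\setminus N_0\subset\operatorname{int}b$. Then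
$$a\in A_3\cap\mathcal K_{t_4}\ \Longrightarrow\ p(a)\in b^-\text{ for some bad cell }b. \tag{5}$$
Indeed, the cells cover the $p$-projection of $\mathcal K_{t_4}$, so $p(a)$ lies in a cell $b$; it has distance at most $w$ from $Z_2$, so $b$ is bad; and $p(a)\notin N_0$.

Points of bad cells have distance at most $2w$ from $Z_2$. Take any $y$ in a given row: the $x$-ranges of the bad cells of the row have disjoint interiors and lie in the set in (4). So the bad cells in each row have total width less than $\varsigma$.

**Step IV: sliding.** We stack the $b^-$ in the strip $1-\kappa<x<1-\kappa+\varsigma$, outside $K$.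

Fix a row $[c_{k-1},c_k]$. Let $b_1,\dots,b_q$, from left to right, be its bad cells meeting $J_{t_6}\times\mathbb R$ (the handled cells), and $b_j^-=[u_j,v_j]\times[e_j,e_j']$. Since $\sum(v_j-u_j)<\varsigma$, there are $\tau_j$ such that the intervals $[u_j+\tau_j,v_j+\tau_j]$ are disjoint, in increasing order, and contained in $(1-\kappa,1-\kappa+\varsigma)\subset J_{t_6}$. All initial and final positions lie in $(0,1)$, so $|\tau_j|\le1$. We check the hypotheses of Lemma 1 with $R_j=b_j^-$, with the $D_i$ the $b^-$ of the other (unhandled) bad cells of the row, and $(\alpha_-,\alpha_+)=\operatorname{int}J_{t_5}$.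

1. $v_j<u_{j+1}$ because $b_j^-\subset\operatorname{int}b_j$; the order of the final positions is by choice.
2. A handled cell meets $J_{t_6}\times\mathbb R$ and has width at most $w<\varsigma=t_5-t_6$, so its $x$-range is in $\operatorname{int}J_{t_5}$. The final positions lie in $J_{t_6}\subset\operatorname{int}J_{t_5}$.
3. An unhandled cell lies entirely to the left of $J_{t_6}$ or entirely to the right of it. In the first case it lies to the left of all handled cells, which meet $J_{t_6}\times\mathbb R$, so its $b^-$ is strictly to the left of all handled initial positions; and it is strictly to the left of all final positions, which lie in $J_{t_6}$. The second case is symmetric.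

Let $h$ be the sum over all rows of the functions given by Lemma 1. Their supports lie in disjoint open rows, so $|h|\le w$. The flow $S_\theta$ of $h$ satisfies $S_\theta(p)=p+(\theta\tau_j,0)$ on handled $b_j^-$ and $S_\theta=\mathrm{id}$ on unhandled $b^-$; it preserves $J_{t_5}\times\mathbb R$ and each closed row $\mathbb R\times[c_{k-1},c_k]$, so on the rows $y$ changes by at most $w$. Let $\beta_4\in C_c^\infty(M_V,[0,1])$ be $1$ near $\mathcal K_{t_5}$, and $H^4_\theta=h_\theta(p)\beta_4(p,z)$. Then $|H^4|\le w<\varepsilon/20$.

*Claim: $\varphi_{H^4}(A_3)\cap K=\emptyset$.* Let $a\in A_3$ with $\varphi_{H^4}(a)=(p',z')\in\mathcal K_0$. Consider the curve $\theta\mapsto(S_\theta S_1^{-1}(p'),z')$. Its $x_1$-coordinate is in $J_{t_5}$. The point $p'$ lies in a row, and the $y_1$-coordinate of the curve differs from that of $p'$ by at most $w\le t_5$. So the curve lies in $\mathcal K_{t_5}$, where $\beta_4=1$ nearby, and it is the $H^4$-trajectory ending at $(p',z')$. Hence $a=(S_1^{-1}(p'),z')\in A_3\cap\mathcal K_{t_5}\subset\mathcal K_{t_4}$, and by (5) $p(a)\in b^-$ for a bad cell $b$. If $b$ is handled,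 $p'=S_1(p(a))$ has $x$-coordinate greater than $1-\kappa$, contradicting $p'\in J_0\times\mathbb R$. If $b$ is unhandled, $p'=p(a)\in b$, which is disjoint from $J_{t_6}\times\mathbb R\supset J_0\times\mathbb R$, a contradiction.

Concatenating the five Hamiltonians (Steps I and II, two from Step III, Step IV) by (H2) proves $P(n)$, and with it Theorem 5. $\blacksquare$

## 8. Strip coordinates on the ball and the proof of Theorem 2

We need to see a ball of radius $r<1$ as a compact subset of $M_\Delta$ for a simplex $\Delta$. This rests on a planar map; compare Traynor, *Symplectic packing constructions*, J. Differential Geom. 42 (1995). Identify $\mathbb C$ with $\mathbb R^2$ by $\zeta=x+iy$.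

**Lemma 8.** For every $\eta>0$ there is a symplectomorphism $\tau:\mathbb C\to S:=I\times(0,\infty)$ with $y(\tau(\zeta))<\pi|\zeta|^2+\eta$ for $|\zeta|\le1$.

*Proof.* **Step 1: a convex function with nearly rectangular sublevel sets.** For $0<\nu<\frac14$ let
$$f(x,y)=\nu\Big(\frac1x+\frac1{1-x}+\frac1y\Big)+y\quad\text{on }S.$$
It is proper, its Hessian is diagonal with entries $\nu(2x^{-3}+2(1-x)^{-3})$ and $2\nu y^{-3}$, so positive definite, and its unique minimum is at $p_0=(\frac12,\sqrt\nu)$. Let $q$ be its second Taylor polynomial at $p_0$, and $\tilde f=q+\chi(|p-p_0|/\delta)(f-q)$ with $\chi:\mathbb R\to[0,1]$ smooth, $\chi=0$ on $(-\infty,1]$, $\chi=1$ on $[2,\infty)$; here $|\cdot|$ is the Euclidean norm. For $|p-p_0|\le2\delta$ we have $f-q=O(\delta^3)$, its first derivatives are $O(\delta^2)$ and its second derivatives $O(\delta)$, while $k$ derivatives of the cutoff are $O(\delta^{-k})$. So $D^2\tilde f=D^2q+O(\delta)$ there. For small $\delta$ the Hessian of $\tilde f$ is positive definite and $|\tilde f-f|\le\nu$. Then $\tilde f$ is proper and strictly convex, $p_0$ is its only critical point,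 and $\tilde f=q$ near $p_0$.

**Step 2: the area function.** Let $a(p)$ be the area of $\{\tilde f<\tilde f(p)\}$. If $c=\tilde f(p)$, then $y(p)<f(p)\le c+\nu$. On the other hand
$$\{\tilde f<c\}\supset\{f<c-\nu\}\supset(\sqrt\nu,1-\sqrt\nu)\times(\sqrt\nu,\,c-\nu-3\sqrt\nu),$$
since on this rectangle each of the three terms with $\nu$ in $f$ is less than $\sqrt\nu$. So $a(p)\ge(1-2\sqrt\nu)(c-5\sqrt\nu)$, and
$$y(p)<c+\nu\le\frac{a(p)}{1-2\sqrt\nu}+6\sqrt\nu<a(p)+\eta\quad\text{whenever }a(p)\le\pi, \tag{6}$$
if $\nu$ is small; fix such $\nu$.

Write $a=\mathcal A\circ\tilde f$ with $\mathcal A(c)=\operatorname{area}\{\tilde f<c\}$. For $c>\tilde f(p_0)$ the value $c$ is regular and $\tilde f$ is proper, so $\mathcal A$ is smooth there with $\mathcal A'(c)=\int_{\{\tilde f=c\}}ds/|\nabla\tilde f|>0$. For $c$ slightly larger than $\tilde f(p_0)$, $\{\tilde f<c\}$ is the ellipse $\{q<c\}$, whose area is a constant multiple of $c-q(p_0)$. Hence $a$ is smooth on $S$, near $p_0$ a positive multiple of $q-q(p_0)$, and $p_0$ is its only critical point. By the lower bound on $a$ and the properness of $\tilde f$, $a$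 is proper and onto $[0,\infty)$. The levels $\{a=e\}$, $e>0$, are boundaries of bounded open convex sets, thus connected closed curves. By construction $\operatorname{area}\{a<e\}=e$. The Hamiltonian flow $\psi^t$ of $a$ has speed $|\nabla a|$ on $\{a=e\}$, so it runs around the curve once in time
$$\int_{\{a=e\}}\frac{ds}{|\nabla a|}=\frac d{de}\operatorname{area}\{a<e\}=1 .$$

**Step 3: matching the flow with rotation.** Near $p_0$, $a$ is a positive definite quadratic form in $p-p_0$. By a linear map of determinant $1$ it becomes $\lambda|\zeta|^2$, and $\operatorname{area}\{a<e\}=e$ forces $\lambda=\pi$. So there is an affine area- and orientation-preserving map $\ell$ with $\ell(0)=p_0$ and $a\circ\ell(\zeta)=\pi|\zeta|^2$ near $0$. By a partition of unity, from $\nabla a/|\nabla a|^2$ and $\ell_*(\zeta/(2\pi|\zeta|^2))$ we get a vector field $Y$ on $S\setminus\{p_0\}$ with $da(Y)=1$ and $Y=\ell_*(\zeta/(2\pi|\zeta|^2))$ near $p_0$. Let $k:(0,\infty)\to S$ be its integral curve with $k(e)=\ell(\sqrt{e/\pi})$ for small $e$; this is an integral curve there because $\frac d{de}\sqrt{e/\pi}=\frac1{2\pi}\big(\sqrt{e/\pi}\big)^{-1}$.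 Then $a(k(e))=e$, and $k$ exists for all $e>0$, since on bounded ranges of $e$ away from $0$ it stays in a compact set $\{e_0\le a\le e_1\}$.

Let $\psi_0^t$ be the flow of $\pi|\zeta|^2$, a rotation of period $1$, and set
$$\tau\big(\psi_0^t(\sqrt{e/\pi})\big)=\psi^t(k(e)),\qquad\tau(0)=p_0 .$$
This is a well-defined bijection, since on each level both flows run around once in time $1$. In the coordinates $(e,t)$ it is the identity, and on both sides $(e,t)\in(0,\infty)\times\mathbb R/\mathbb Z$ are smooth coordinates, as $\partial_t$ is tangent to the levels and nonzero while $\partial_e$ is transverse to them. So $\tau$ is a diffeomorphism off $0$. Near $0$ it equals $\ell$, because $\ell$ intertwines $\psi_0^t$ and $\psi^t$. On both sides $\partial_t$ is the Hamiltonian vector field of the function $e$, so with our sign convention $\omega(\partial_e,\partial_t)=-de(\partial_e)=-1$ on both sides. Hence $\tau$ is symplectic. Finally $a\circ\tau=\pi|\zeta|^2$, and (6) gives the estimate for $|\zeta|\le1$. $\square$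

*Proof of Theorem 2.* **Step 1: upper bound.** By volume the width is at most $\pi$.

**Step 2: the coordinates.** Let $0<r<1$, $\Delta=\{y\in\mathbb R^n:y_j>0,\ \sum y_j<\pi\}$, and
$$\Phi:M_\Delta\to B_1^{2n},\qquad\Phi(x,y)=\big(\sqrt{y_j/\pi}\,e^{-2\pi ix_j}\big)_{j=1}^n .$$
In polar coordinates in each factor, $\rho\,d\rho\wedge d\vartheta=d\big(\frac y{2\pi}\big)\wedge d(-2\pi x)=dx\wedge dy$. So $\Phi$ is a symplectic embedding onto an open subset of $B_1^{2n}$; it is injective since $x_j\in(0,1)$ and $y_j>0$. By (N2), $A'=\Phi^{-1}(A)$ is relatively closed and $n$-negligible in $M_\Delta$.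

**Step 3: the compact set.** Choose $\eta>0$ with $\pi r^2+n\eta<\pi$ and $\tau$ from Lemma 8. Then $T=\tau\times\dots\times\tau$ maps $\overline{B_r^{2n}}$ symplectically into $M_\Delta$, since there $y_j>0$ and $\sum y_j<\pi r^2+n\eta<\pi$. So $K=T(\overline{B_r^{2n}})$ is a compact subset of $M_\Delta$.

**Step 4: pushing.** By Theorem 5 there is a symplectomorphism $\varphi$ of $M_\Delta$ with $\varphi(A')\cap K=\emptyset$, so $\varphi^{-1}(K)\cap A'=\emptyset$. Then $\Phi\circ\varphi^{-1}\circ T|_{B_r^{2n}}$ is a symplectic embedding into $B_1^{2n}\setminus A$. As $r<1$ was arbitrary, the width is $\pi$. $\blacksquare$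

With Corollary 3, the conjecture holds in both cases (a) and (b).

**Remark.** Negligibility is sufficient but not necessary. For $n=1$, $\Phi\circ T|_{B_r^2}$ embeds $B_r^2$ into the disc minus the radius $[0,1)\times\{0\}$, because the image of $\Phi$ misses this radius. So removing a radius leaves the width $\pi$, although a radius is not $1$-negligible; removing a diameter does not.

## 9. The exponent $n$ is optimal, and general symplectic manifolds

*Proof of Theorem 4(i).* The set $A=B_1^{2n}\cap(\mathbb R^n\times\{0\})$ is relatively closed and lies in a Lipschitz image of $\mathbb R^n$. So it is countably $n$-rectifiable. It is $s$-negligible for $s>n$: a unit cube in $\mathbb R^n$ is covered by $k^n$ cubes of diameter at most $C/k$, with $s$-sum at most $C^sk^{n-s}\to0$.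

**Width at most $\pi/2$.** For $n=1$ this is the two half discs of Section 2. For general $n$ equip $\mathbb{CP}^n$ with the Fubini–Study form normalized so that a line has area $\pi$. We use a theorem of Biran (P. Biran, *Lagrangian barriers and symplectic embeddings*, Geom. Funct. Anal. 11 (2001), 407–464, Theorem 1.B) in the following form: if $\lambda^2>\frac12$, then the image of every symplectic embedding of the *closed* ball $\overline{B_\lambda^{2n}}$ into $\mathbb{CP}^n$ meets $\mathbb{RP}^n$.

The map $\zeta\mapsto[\sqrt{1-|\zeta|^2}:\zeta]$ is a symplectic embedding of $B_1^{2n}$ into $\mathbb{CP}^n$. Indeed, the pullback of the Fubini–Study form to the unit sphere in $\mathbb C^{n+1}$ is the restriction of the standard form, and the first coordinate of $\zeta\mapsto(\sqrt{1-|\zeta|^2},\zeta)$ is real, so it contributes nothing; injectivity follows since that coordinate is positive. For the same reason the image of $\zeta$ lies in $\mathbb{RP}^n$ only if all coordinates of $\zeta$ are real. So $B_1^{2n}\setminus A$ is mapped into $\mathbb{CP}^n\setminus\mathbb{RP}^n$. If its width were larger than $\pi/2$,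 there would be $\lambda'$ with $\lambda'^2>\frac12$ and a symplectic embedding $B^{2n}_{\lambda'}\hookrightarrow B_1^{2n}\setminus A$. Restricting it to $\overline{B_\lambda^{2n}}$ with $\lambda>0$, $\frac12<\lambda^2<\lambda'^2$, and composing with the map to $\mathbb{CP}^n$ contradicts Biran's theorem.

**The equivalence.** For $s\le n$, an $s$-negligible set is $n$-negligible: if $s=0$ it is empty; if $s>0$, covers with $s$-sum less than $\varepsilon\le1$ have diameters at most $1$, so their $n$-sum is less than $\varepsilon$. So the statement holds for $s\le n$ by Theorem 2. For $s>n$ it fails for the set $A$ above, as $\pi/2<\pi$. $\square$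

*Proof of Theorem 4(ii).* Let $\psi:\bigsqcup_iB_{r_i}^{2n}\to M$ be a symplectic embedding and $A_i=(\psi|_{B^{2n}_{r_i}})^{-1}(A)$. This is relatively closed in $B_{r_i}^{2n}$. It is $n$-negligible: cover the ball by countably many open sets that $\psi$ maps into charts of $M$, and use (N2) and (N1). By Theorem 2, rescaled by the factor $r_i$, the Gromov width of $B_{r_i}^{2n}\setminus A_i$ is $\pi r_i^2$. Since $r_i'<r_i$, some ball of radius larger than $r_i'$ embeds symplectically into $B_{r_i}^{2n}\setminus A_i$; restrict to $B^{2n}_{r_i'}$. Composing these embeddings with $\psi$, which maps the different balls to disjoint sets, gives a symplectic embedding of $\bigsqcup_iB_{r_i'}^{2n}$ into $M\setminus A$. The case $k=1$ shows that the width of $M\setminus A$ is at least that of $M$, and the inclusion $M\setminus A\subset M$ gives the other inequality. $\blacksquare$
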